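\title{Associated primes of local cohomology of polynomial and power series rings over one-dimensional rings}

\begin{abstract}
Let $R$ be a commutative Noetherian ring of dimension one and let $S$ be a polynomial ring or a formal power series ring in finitely many variables over $R$. We prove that every local cohomology module $H^i_J(S)$ has only finitely many associated primes. No regularity, excellence, reducedness or residue-field hypothesis on $R$ is needed. The main step is a generic torsion-freeness theorem: near a minimal prime of $R$, one localization removes all torsion over the base from the local cohomology. It is proved with Frobenius when the minimal prime has positive residue characteristic, and with differential operators otherwise.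
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a commutative Noetherian ring, $n\ge 1$, $x=(x_1,\dots,x_n)$ is a list of variables, and $S$ is either the polynomial ring $R[x]$ or the formal power series ring $R[[x]]$; we speak of the \emph{polynomial case} and the \emph{power series case}. For an ideal $J\subseteq S$ and an $S$-module $Y$, let $\Gamma_J(Y)$ be the submodule of elements killed by a power of $J$. The local cohomology modules $H^i_J(Y)$ are the right derived functors of $\Gamma_J$. A prime $P$ of $S$ is \emph{associated} to $Y$ if it is the annihilator of an element of $Y$; the set of these primes is $\operatorname{Ass}_SY$.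

A finitely generated module has finitely many associated primes. Local cohomology modules are in general not finitely generated (for $S=\mathbb Z[x_1]$ and $J=(x_1)$ we have $H^1_J(S)=S_{x_1}/S$), and a module that is not finitely generated can have infinitely many associated primes, as $\mathbb Q/\mathbb Z$ does over $\mathbb Z$. Finiteness of $\operatorname{Ass}_SY$ is a useful remnant of finite generation: it says that the zero divisors on $Y$ form a finite union of primes, and it forces the support of $Y$ to be closed. The following question is posed in \cite{Quy}.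

\begin{quote}
\emph{Suppose that $\dim R=1$. Is $\operatorname{Ass}_SH^i_J(S)$ finite for all ideals $J$ of $S$ and all $i\ge0$?}
\end{quote}

For $S=\mathbb Z[x_1,\dots,x_n]$ the answer is known to be positive, by a result of Bhatt et al. We prove that it is positive in general.

\begin{theorem}\label{thm:main}
Let $R$ be a Noetherian ring with $\dim R\le1$, let $n\ge1$, let $S=R[x_1,\dots,x_n]$ or $S=R[[x_1,\dots,x_n]]$, let $J$ be an ideal of $S$ and let $M$ be a finitely generated $R$-module. Then $\operatorname{Ass}_SH^i_J(S\otimes_RM)$ is finite for all $i\ge0$.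
\end{theorem}

The case $M=R$ answers the question. The module $M$ is what makes induction along filtrations possible, and it must be finitely generated: for $R=\mathbb Z$, $M=\bigoplus_p\mathbb Z/p$, $J=0$ and $i=0$, every $pS$ is an associated prime.

To see which answer to expect, sort the primes $P$ of $S$ by $P\cap R$. If $R$ is a field, $H^i_J(S)$ has finite length over a ring of differential operators, and this gives finiteness; the case of an Artinian ring follows along a composition series (Section~\ref{sec:length}). If $\dim R=1$, then $P\cap R$ is a minimal or a maximal prime. There are finitely many minimal primes $N$, and in the polynomial case localizing at $N$ leads back to the Artinian ring $R_N$. Over a single maximal ideal there are finitely many associated primes (Proposition~\ref{prop:closed}). What remains is whether infinitely many maximal ideals can contribute. In the simplest case they cannot: for $S=\mathbb Z[x]$ and $f\neq0$, the module $H^1_{(f)}(S)=S_f/S$ has $p$-torsion exactly when $p$ divides $f$, by unique factorization. For a finitely generated $S$-module, generic freeness would exclude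 all but finitely many maximal ideals at once. So one guesses that the answer is yes, and one needs a form of generic freeness for local cohomology.

We now state it. Let $N$ be a minimal prime of $R$, with residue field $\kappa(N)=R_N/NR_N$. In the power series case let $g_0\in R$ denote the constant term of $g\in S$. Define multiplicative subsets of $S$, for $a\in R\setminus N$, as follows:
\[
\begin{array}{lll}
\text{polynomial case:} & \Sigma_N=R\setminus N, & W_a=\{g\in R: g\text{ is a unit in }R_a\};\\[2pt]
\text{power series case:} & \Sigma_N=\{g\in S:g_0\notin N\}, & W_a=\{g\in S: g_0\text{ is a unit in }R_a\}.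
\end{array}
\]
Write $Y_{[a]}=W_a^{-1}Y$. Then $a\in W_a\subseteq W_{aa'}$ for $a'\notin N$, and $\Sigma_N=\bigcup_{a\notin N}W_a$. In the polynomial case $S_{[a]}=R_a[x]$. In the power series case $S_{[a]}$ is the localization of $S$ that stands in for $R_a[[x]]$: it agrees with $R_a[[x]]$ modulo every power of $(x)$, and $(x)$ lies in its Jacobson radical (Lemma~\ref{lem:rings}).

\begin{theorem}[Generic torsion-freeness]\label{thm:generic}
Let $R$ be any Noetherian ring, $M$ a finitely generated $R$-module, $J$ an ideal of $S$, and $N$ a minimal prime of $R$ such that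
\begin{itemize}
\item[(i)] $\operatorname{char}\kappa(N)=p>0$, or
\item[(ii)] $\mathbb Q\subseteq R_a$ for some $a\notin N$, or
\item[(iii)] $\dim R/N\le1$.
\end{itemize}
Then there is $a\in R\setminus N$ such that for all $i$ every $g\in\Sigma_N$ is a nonzerodivisor on $H^i_J(S\otimes_RM)_{[a]}$. Consequently $\operatorname{Ass}_{S_{[a]}}H^i_J(S\otimes_RM)_{[a]}$ is finite.
\end{theorem}

The localization cannot be omitted: for $R=\mathbb Z$ and $J=(p)$, the module $H^1_J(S)=S_p/S$ is $p$-power torsion, so in the polynomial case $p$ must divide $a$.

After the preliminaries of Section~\ref{sec:tools}, Section~\ref{sec:model} shows the difficulty and the way around it in an example over $\mathbb Z$. Section~\ref{sec:length} draws the consequences of finite length over a field. Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:generic} and from one further statement, about power series over a complete local ring, which is proved in Section~\ref{sec:complete}. Sections~\ref{sec:good}--\ref{sec:char0} prove Theorem~\ref{thm:generic}.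

\section{Complexes and operators}\label{sec:tools}

For a ring $A$ we write $A\{x\}$ for $A[x]$ in the polynomial case and for $A[[x]]$ in the power series case, so that $S=R\{x\}$. If $R'$ is a finite $R$-algebra, then $S\otimes_RR'=R'\{x\}$; in particular $S/IS=(R/I)\{x\}$. The ring $S$ is flat over $R$.

\subsection{Associated primes and flatness}

Let $B$ be a Noetherian ring. We use the following standard facts for arbitrary $B$-modules. A nonzero module has an associated prime. An element of $B$ is a zero divisor on $X$ if and only if it lies in an associated prime of $X$. If $0\to X'\to X\to X''$ is exact, then $\operatorname{Ass}X'\subseteq\operatorname{Ass}X\subseteq\operatorname{Ass}X'\cup\operatorname{Ass}X''$. If $W\subseteq B$ is multiplicative, the associated primes of $W^{-1}X$ over $W^{-1}B$ correspond to the associated primes of $X$ disjoint from $W$.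

\begin{lemma}\label{lem:ass}
Let $B\to B'$ be a map of Noetherian rings.
\begin{itemize}
\item[(a)] If $X$ is a $B'$-module, then $\operatorname{Ass}_BX=\{Q\cap B:Q\in\operatorname{Ass}_{B'}X\}$.
\item[(b)] If $B\to B'$ is faithfully flat and $X$ is a $B$-module, then every prime in $\operatorname{Ass}_BX$ is the contraction of a prime in $\operatorname{Ass}_{B'}(B'\otimes_BX)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $Q=\operatorname{ann}_{B'}u$, then $Q\cap B=\operatorname{ann}_Bu$. Conversely let $P=\operatorname{ann}_Bu$ be prime and $W=B\setminus P$. The elements of $W^{-1}X$ killed by $P$ form a $W^{-1}B'$-module containing $u/1\ne0$. It has an associated prime $W^{-1}Q$; then $Q\in\operatorname{Ass}_{B'}X$, $Q\cap B\supseteq P$, and $Q\cap B$ is disjoint from $W$. So $Q\cap B=P$.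

(b) By faithful flatness $X\to B'\otimes_BX$ is injective; apply (a) to $B'\otimes_BX$.
\end{proof}

Three more facts will recur. If $I$ lies in the Jacobson radical of $B$, then finitely generated $B$-modules are $I$-adically separated (Krull's intersection theorem), and the $I$-adic completion of $B$ is faithfully flat over $B$. If $B\to B'$ is faithfully flat, a finite linear system over $B$ that is solvable in $B'$ is solvable in $B$, because the cokernel of its matrix injects into its base change. Finally, for a field extension $k\subseteq k'$,
\begin{equation}\label{eq:fieldext}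
k\{x\}\to k'\{x\}\quad\text{is faithfully flat.}
\end{equation}
In the polynomial case $k'[x]$ is free over $k[x]$. In the power series case we use the local criterion: a local map $B\to B'$ of Noetherian local rings is (faithfully) flat if $\operatorname{Tor}_1^B(k,B')=0$ for the residue field $k$ of $B$. Here the Koszul complex on $x$ resolves $k$ over $k[[x]]$, and $x$ is a regular sequence in $k'[[x]]$.

\subsection{\v Cech and Koszul complexes}\label{ss:cech}

Let $E$ be a Noetherian ring and $f=(f_1,\dots,f_c)$ a sequence in $E$. For $I\subseteq\{1,\dots,c\}$ put $f_I=\prod_{m\in I}f_m$, and for $j\notin I$ let $\varepsilon(I,j)=(-1)^{\#\{m\in I\,:\,m<j\}}$. The \emph{\v Cech complex} has $\check C^i(f;E)=\bigoplus_{|I|=i}E_{f_I}$, and the component $E_{f_I}\to E_{f_{I\cup j}}$ of its differential is $\varepsilon(I,j)$ times the localization map. For every $E$-module $Y$,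
\[
H^i(\check C(f;E)\otimes_EY)=H^i_{(f)}(Y),
\]
naturally in $Y$. Hence these modules vanish for $i>c$ and commute with flat base change. Since $\Gamma_{(f)}$ depends only on the radical of $(f)$, we may also \emph{change generators}: if $(f)$ and $(f')$ have the same radical, for instance if every $f_m-f'_m$ is nilpotent, then $H^i(\check C(f;E)\otimes Y)\cong H^i(\check C(f';E)\otimes Y)$, naturally in $Y$.

The \emph{Koszul cochain complex} $K(f;E)$ has $K^i=\bigoplus_{|I|=i}Ee_I$ and $de_I=\sum_{j\notin I}\varepsilon(I,j)f_je_{I\cup j}$. Its cohomology modules $H^i(f;E)$ are finitely generated, and $H^c(f;E)=E/(f)$. Write $f^m=(f_1^m,\dots,f_c^m)$. The maps $K(f^m;E)\to\check C(f;E)$, $e_I\mapsto1/f_I^m$, and $K(f^m;E)\to K(f^{m'};E)$, $e_I\mapsto f_I^{m'-m}e_I$ for $m\le m'$, are compatible maps of complexes, and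
\begin{equation}\label{eq:limit}
\check C(f;E)=\varinjlim K(f^m;E),
\end{equation}
where $m$ may run through any increasing sequence of positive integers. We call $K(f^m;E)$ the \emph{$m$-th stage}.

From now on $J\subseteq S$ and generators $f=(f_1,\dots,f_c)$ of $J$ are fixed, and we use the same letters for their images in $S$-algebras. For an arbitrary $R$-module $M$ put
\[
H^i(M)=H^i\big(\check C(f;S)\otimes_RM\big)=H^i_J(S\otimes_RM).
\]
The terms of $\check C(f;S)$ are flat over $R$, so a short exact sequence of $R$-modules gives a long exact sequence of the $H^i(-)$. Also $H^i(W^{-1}M)=W^{-1}H^i(M)$ for $W\subseteq R$ multiplicative.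

\subsection{Divided power operators}\label{ss:D}

Let $T=(T_1,\dots,T_n)$ be new variables, and define $R$-linear maps $\partial^{[\alpha]}\colon S\to S$, $\alpha\in\mathbb N^n$, as the coefficients of the ring homomorphism
\[
\tau\colon S\to S[[T]],\qquad\tau(g)=g(x+T)=\sum_\alpha\partial^{[\alpha]}(g)T^\alpha .
\]
Thus $\partial^{[0]}=1$, and $\partial_i:=\partial^{[\epsilon_i]}$, for the $i$-th unit vector $\epsilon_i$, is the partial derivative. We have $\partial^{[\alpha]}x^\beta=\binom\beta\alpha x^{\beta-\alpha}$, which is $0$ unless $\alpha\le\beta$ and is $1$ for $\alpha=\beta$; so the $\partial^{[\alpha]}$ are linearly independent over $S$. Multiplicativity of $\tau$ and $(x+T)+T'=x+(T+T')$ give, in $\operatorname{End}_R(S)$,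
\[
\partial^{[\alpha]}g=\sum_{\beta\le\alpha}\partial^{[\beta]}(g)\,\partial^{[\alpha-\beta]},\qquad
\partial^{[\alpha]}\partial^{[\beta]}=\binom{\alpha+\beta}{\alpha}\partial^{[\alpha+\beta]} .
\]
So $D=D_{S/R}=\bigoplus_\alpha S\partial^{[\alpha]}$ is a ring. If $\mathbb Q\subseteq R$, then $\partial^{[\alpha]}=\partial^\alpha/\alpha!$ and $D$ is generated by $S$ and the $\partial_i$.

Since these two rules determine the multiplication of $D$, a left $D$-module is an $S$-module $X$ with an additive map $\tau\colon X\to X[[T]]$, $\tau(u)=\sum_\alpha\partial^{[\alpha]}(u)T^\alpha$, such that $\partial^{[0]}=1$, $\tau(gu)=\tau(g)\tau(u)$, and applying $\tau$ with variables $T'$ and then with variables $T$ is the same as applying it with variables $T+T'$. If $W\subseteq S$ is multiplicative and $w\in W$, then $\tau(w)$ has constant term $w$, so it is a unit of $(W^{-1}S)[[T]]$. The formula $\tau(u/w)=\tau(w)^{-1}\tau(u)$ therefore makes $W^{-1}X$ a $D$-module, functorially in $X$, and $X\to W^{-1}X$ is $D$-linear.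

In particular $\check C(f;S)\otimes_RM$ is a complex of $D$-modules, functorial in $M$. So the modules $H^i(M)$ and their localizations at multiplicative subsets of $S$ are $D$-modules, and the maps induced by $R$-linear maps, the connecting maps and their localizations are $D$-linear. If $IM=0$ for an ideal $I$ of $R$, then $D$ acts on $H^i(M)$ through $D/ID=D_{(S/IS)/(R/I)}$.

\begin{lemma}\label{lem:ext}
Let $k\subseteq k'$ be fields, $B=k\{x\}$, $B'=k'\{x\}$, let $\mathfrak a\subseteq B$ be an ideal and $H=H^i_{\mathfrak a}(B)$. If $Y\subseteq H$ is a $D_{B/k}$-submodule, then $B'\otimes_BY$ is a $D_{B'/k'}$-submodule of $B'\otimes_BH=H^i_{\mathfrak aB'}(B')$. Strict inclusions are preserved.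
\end{lemma}

\begin{proof}
On the \v Cech complex of $B'$ we have $\tau(b'u)=\tau(b')\tau(u)$, and so $\partial^{[\alpha]}(b'\otimes u)=\sum_\beta\partial^{[\beta]}(b')\otimes\partial^{[\alpha-\beta]}(u)$ in cohomology. The rest is \eqref{eq:fieldext}.
\end{proof}

\section{A model computation over the integers}\label{sec:model}

By \eqref{eq:limit}, local cohomology is a limit of finitely generated modules, each of which is generically free over the base. The difficulty is that no single localization need serve all stages.

\begin{example}\label{ex:model}
Let $S=\mathbb Z[x,y]$ and $f=(x,y,x+y)$. For a prime number $p$, the top cohomology of the $p$-th stage is $S/(x^p,y^p,(x+y)^p)$. Put $\lambda_p=\big((x+y)^p-x^p-y^p\big)/p\in S$. The degree $p$ part of the ideal $(x^p,y^p,(x+y)^p)$ is the $\mathbb Z$-span of $x^p$, $y^p$ and $p\lambda_p$, and $\lambda_p\neq0$ involves neither $x^p$ nor $y^p$. So the class of $\lambda_p$ is nonzero and killed by $p$: the stages $H^3(f^m;S)$ together have $p$-torsion for every prime $p$.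

Here is an argument that the limit $H^3_{(f)}(S)$ has no $p$-torsion, which looks at the first stage only. By the long exact sequence of $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$, it suffices that $H^2_{(f)}(S)\to H^2_{(f)}(S/pS)$ is onto. Over $S$ and over $B=S/pS$, forgetting the components that involve $x+y$ is a quasi-isomorphism $\check C(x,y,x+y)\to\check C(x,y)$: its kernel is a shift of $\check C(x,y)_{x+y}$, which is exact because $x,y$ generate the unit ideal once $x+y$ is inverted. So $H^2_{(f)}(B)=B_{xy}/(B_x+B_y)$ has the $\mathbb F_p$-basis $x^{-i}y^{-j}$, $i,j\ge1$. Expanding $(x+T_1)^{-1}(y+T_2)^{-1}$ gives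
\[
\partial^{[(i,j)]}\big(x^{-1}y^{-1}\big)=(-1)^{i+j}x^{-1-i}y^{-1-j},
\]
so the class $x^{-1}y^{-1}$ generates $H^2_{(f)}(B)$ as a $D$-module. (Ordinary derivatives would not do: $\partial_1^p(x^{-1})=\pm p!\,x^{-1-p}=0$.) This class comes from the first stage over $\mathbb Z$: the element $e_{12}+e_{13}-e_{23}$ of $K^2(f;S)$ has differential $\big((x+y)-y-x\big)e_{123}=0$, and its $e_{12}$-component maps to $x^{-1}y^{-1}$. The image of the $D$-linear map $H^2_{(f)}(S)\to H^2_{(f)}(B)$ is a $D$-submodule containing the generator, so the map is onto.
\end{example}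

In this example $H^3_{(f)}(S)=0$, since $(f)=(x,y)$, but the argument did not use this. It has three steps that make sense for any $f$ in $\mathbb Z[x]$: generic freeness for the \emph{first} stage lets its cocycles modulo $p$ be lifted for all $p$ not dividing some $a$; in characteristic $p$ the first stage generates local cohomology over $D$ (Lemma~\ref{lem:koszulgen}); and the long exact sequence excludes $p$-torsion. The principle is to find a structure for which local cohomology is controlled by finitely many finitely generated modules, and to apply generic freeness to those. For a general base three new problems appear.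
\begin{itemize}
\item The closed points may have residue characteristic $0$. Then the functional equation $P(s)g^{s+1}=b(s)g^s$ takes the place of Lemma~\ref{lem:koszulgen}, and it matters that $b$ can be taken with rational coefficients (Section~\ref{sec:char0}).
\item The ring may have nilpotents, so $M$ is only generically filtered by copies of $R/N$, and torsion could enter through the connecting maps. These vanish generically when $R_N$ contains a field. Otherwise $\operatorname{char}\kappa(N)=p$, and Frobenius controls a whole spectral sequence (Section~\ref{sec:charp}).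
\item In the power series case $S\otimes_RR_N$ is not $R_N[[x]]$, and some primes over $N$ are invisible to Theorem~\ref{thm:generic} (Sections~\ref{sec:reduction} and~\ref{sec:complete}).
\end{itemize}

\section{Finite length over a field and its consequences}\label{sec:length}

\subsection{Operators in characteristic $p$}

\begin{lemma}\label{lem:De}
Let $k$ be a perfect field of characteristic $p$, $B=k\{x\}$, $q=p^e$, and let $B^q\subseteq B$ be the subring of $q$-th powers. Then $B$ is free over $B^q$ on the monomials $x^\beta$ with all $\beta_i<q$, and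
\[
D^{(e)}:=\operatorname{End}_{B^q}(B)=\bigoplus_{\alpha_i<q}B\partial^{[\alpha]},\qquad D_{B/k}=\bigcup_eD^{(e)} .
\]
Moreover $\delta(su^q)=\delta(s)u^q$ for $\delta\in D^{(e)}$, $s\in B$ and $u$ in a localization $B_g$.
\end{lemma}

\begin{proof}
As $k$ is perfect, $B^q=k\{x_1^q,\dots,x_n^q\}$, which gives the basis. We have $\tau(su^q)=\tau(s)\tau(u)^q$, and $\tau(u)^q$ is a series in $T_1^q,\dots,T_n^q$ with constant term $u^q$. Comparing coefficients of $T^\alpha$ with all $\alpha_i<q$ gives $\partial^{[\alpha]}(su^q)=\partial^{[\alpha]}(s)u^q$. In particular these $\partial^{[\alpha]}$ are $B^q$-linear. Conversely, for $\psi\in\operatorname{End}_{B^q}(B)$ define $c_\beta=\psi(x^\beta)-\sum_{\alpha\le\beta,\,\alpha\neq\beta}c_\alpha\binom\beta\alpha x^{\beta-\alpha}$ recursively for $\beta_i<q$; then $\psi$ and $\sum c_\alpha\partial^{[\alpha]}$ agree on the basis.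
\end{proof}

\subsection{Finite length}

\begin{theorem}\label{thm:length}
Let $k$ be a field, $B=k\{x\}$ and $\mathfrak a\subseteq B$ an ideal. Then $H^i_{\mathfrak a}(B)$ has finite length over $D_{B/k}$.
\end{theorem}

\begin{proof}[References and reduction]
The module $H^i_{\mathfrak a}(B)$ is a subquotient of a finite sum of modules $B_g$. For $B=k[x]$ in any characteristic, $B_g$ has finite length by \cite{Lyu11}. For $k[[x]]$ in characteristic $0$ see \cite{Bjork} and \cite{Lyu93}. Let $B=k[[x]]$ with $k$ perfect of characteristic $p$. By \cite[Section 2]{Lyu97}, $H^i_{\mathfrak a}(B)$ is an $F$-finite module, and by \cite[Section 5]{Lyu97}, over a complete regular local ring $B$ of characteristic $p$ that is finite over $B^p$, every $F$-finite module has finite length over $\bigcup_e\operatorname{End}_{B^{p^e}}(B)$. This ring is $D_{B/k}$ by Lemma~\ref{lem:De}. For arbitrary $k$ of characteristic $p$, Lemma~\ref{lem:ext} for the perfect closure $k'$ bounds the length of $H^i_{\mathfrak a}(B)$ by that of $H^i_{\mathfrak aB'}(B')$.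
\end{proof}

We return to $S=R\{x\}$ and $D=D_{S/R}$.

\begin{lemma}\label{lem:finiteass}
A $D$-module $X$ of finite length has finitely many associated primes over $S$.
\end{lemma}

\begin{proof}
Along a composition series we reduce to $X$ simple. Let $P=(g_1,\dots,g_r)\in\operatorname{Ass}_SX$. The submodule $\Gamma_P(X)\neq0$ is the kernel of the $D$-linear map $X\to\bigoplus_jX_{g_j}$, so it equals $X$. Hence every $Q\in\operatorname{Ass}_SX$ contains a power of $P$, and so contains $P$. By symmetry $Q=P$.
\end{proof}

\begin{corollary}\label{cor:artinian}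
Let $\mathfrak m$ be a maximal ideal of $R$ and $Y$ an $R_{\mathfrak m}$-module of finite length. Then $H^i(Y)$ has finite length over $D$, and $\operatorname{Ass}_SH^i(Y)$ is finite. In particular Theorem~\ref{thm:main} holds for Artinian local rings.
\end{corollary}

\begin{proof}
For $Y=\kappa=R/\mathfrak m$ we have $H^i(\kappa)=H^i_J(\kappa\{x\})$, on which $D$ acts through $D_{\kappa\{x\}/\kappa}$; apply Theorem~\ref{thm:length}. In general use induction on the length of $Y$ and the long exact sequence, whose maps are $D$-linear.
\end{proof}

\subsection{Primes over one maximal ideal}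

The module $H^i(M)$ itself is far from having finite $D$-length when $\dim R=1$: the multiples $\pi^jH^i(M)$ of powers of an element $\pi\in R$ are $D$-submodules. But an associated prime lying over $\mathfrak m$ is detected in the submodule killed by a parameter $\pi\in\mathfrak m$, and this submodule is built from modules of finite length.

\begin{proposition}\label{prop:closed}
Let $\dim R\le1$, let $\mathfrak m$ be a maximal ideal of $R$ and $M$ a finitely generated $R$-module. Then only finitely many $P\in\operatorname{Ass}_SH^i(M)$ satisfy $P\cap R=\mathfrak m$.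
\end{proposition}

\begin{proof}
Such $P$ are disjoint from $R\setminus\mathfrak m$, so they lie in $\operatorname{Ass}_SH^i(M_{\mathfrak m})$. If $\mathfrak m$ is a minimal prime, $M_{\mathfrak m}$ has finite length and Corollary~\ref{cor:artinian} applies. Otherwise choose $\pi\in\mathfrak m$ outside the minimal primes contained in $\mathfrak m$. As $\dim R_{\mathfrak m}=1$, the ring $R_{\mathfrak m}/\pi R_{\mathfrak m}$ is Artinian, so $Y'=(0:_{M_{\mathfrak m}}\pi)$ and $Y''=M_{\mathfrak m}/\pi M_{\mathfrak m}$ have finite length. Multiplication by $\pi$ on $H^i(M_{\mathfrak m})$ factors as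
\[
H^i(M_{\mathfrak m})\xrightarrow{\ \alpha\ }H^i(\pi M_{\mathfrak m})\xrightarrow{\ \iota\ }H^i(M_{\mathfrak m}).
\]
By the long exact sequences, $\ker\alpha$ is a quotient of $H^i(Y')$ and $\ker\iota$ is a quotient of $H^{i-1}(Y'')$. From $0\to\ker\alpha\to\ker(\iota\alpha)\to\ker\iota$ and Corollary~\ref{cor:artinian}, the module $\ker(\iota\alpha)=(0:_{H^i(M_{\mathfrak m})}\pi)$ has finite $D$-length. An element with annihilator $P\supseteq\mathfrak m$ is killed by $\pi$, so all our $P$ are associated to $\ker(\iota\alpha)$. Apply Lemma~\ref{lem:finiteass}.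
\end{proof}

\subsection{Generation by the first Koszul stage}

Finite length shows that \emph{some} stage generates local cohomology over $D$, but the stage might depend on the field. Frobenius relates the $p^e$-th stage to the first and removes this dependence, which is what allows a uniform treatment of infinitely many residue fields.

\begin{lemma}\label{lem:koszulgen}
Let $k$ be a field of characteristic $p>0$, $B=k\{x\}$, and $f=(f_1,\dots,f_c)$ a sequence in $B$. The image $Z$ of $H^i(f;B)$ in $H=H^i_{(f)}(B)$ generates $H$ as a module over $D=D_{B/k}$.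
\end{lemma}

\begin{proof}
\emph{Reduction to $k$ perfect.} Let $k'$ be the perfect closure of $k$, $B'=k'\{x\}$, $D'=D_{B'/k'}$. By flatness the image of $H^i(f;B')$ in $H'=B'\otimes_BH$ is $Z'=B'\otimes_BZ$. By Lemma~\ref{lem:ext}, $D'Z'\subseteq B'\otimes_BDZ$. So $D'Z'=H'$ implies $B'\otimes_B(H/DZ)=0$, and $H=DZ$ by faithful flatness.

\emph{The Frobenius structure.} Let $k$ be perfect and $q=p^e$. Let $F^e\colon B\to B$ be the $q$-th power map, which is faithfully flat by Lemma~\ref{lem:De}, and let $F^{e*}Y=B\otimes_{F^e,B}Y$, so that $s\otimes bu=sb^q\otimes u$. Raising to the $q$-th power in each component commutes with the differential of $\check C=\check C(f;B)$ and induces $F^e\colon H\to H$. The map $F^{e*}B_g\to B_g$, $s\otimes u\mapsto su^q$, is an isomorphism, both sides being the localization of $B$ at $g^q$. By flatness we get $F^{e*}H\cong H$, $s\otimes u\mapsto sF^e(u)$, and by Lemma~\ref{lem:De} an operator $\delta\in D^{(e)}$ acts on $F^{e*}H$ as $\delta\otimes1$. Let $b$ be the rank of $B$ over $B^q$. A basis identifies $F^{e*}H$ with $H^{\oplus b}$ and $D^{(e)}$ with the ring of $b\times b$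 matrices over $B^q\cong B$, and the subgroups stable under all matrices are the $Y^{\oplus b}$ with $Y\subseteq H$ a $B$-submodule. Thus
\begin{equation}\label{eq:morita}
\text{the $D^{(e)}$-submodules of $H$ are the modules $BF^e(Y)$, $Y\subseteq H$ a $B$-submodule.}
\end{equation}
It follows that $BF^e(Y)$ is a $D$-submodule whenever $Y$ is one. Indeed, for every $e'$ we can write $Y=BF^{e'}(Y')$ by \eqref{eq:morita}; then $BF^e(Y)=BF^{e+e'}(Y')$ is stable under $D^{(e+e')}$, and these rings exhaust $D$.

\emph{Conclusion.} Raising coordinates to the $q$-th power is a map of complexes $K(f;B)\to K(f^q;B)$; it induces $F^{e*}K(f;B)=K(f^q;B)$, and it is compatible with $F^e$ on $\check C$ since $(s/f_I)^q=s^q/f_I^q$. By flatness $H^i(f^q;B)=F^{e*}H^i(f;B)$, so the image of $H^i(f^q;B)$ in $H$ is $Z_e=BF^e(Z)$. By \eqref{eq:limit}, $Z_0\subseteq Z_1\subseteq\cdots$ and $\bigcup_eZ_e=H$. The chain $DZ_e$ has union $H$ and stabilizes by Theorem~\ref{thm:length}, so $H=DZ_e$ for some $e$. Since $BF^e(DZ)$ is a $D$-submodule containing $Z_e$, we get $BF^e(DZ)=H$. This says that $F^{e*}(DZ)\to F^{e*}H$ is onto, so $F^{e*}(H/DZ)=0$,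 and $H=DZ$ by faithful flatness.
\end{proof}

\section{Reduction of the main theorem}\label{sec:reduction}

Theorem~\ref{thm:generic} controls the associated primes that are disjoint from $W_a$. In the polynomial case these include all primes lying over $N$. In the power series case they do not.

\begin{example}\label{ex:invisible}
Let $R=\mathbb Z_p$ be the ring of $p$-adic integers, $N=0$, $S=R[[x_1]]$ and $g=x_1-p$. Then $S/gS=\mathbb Z_p$, so $(g)$ is a prime lying over $N$, and it is associated to $H^1_{(g)}(S)=S_g/S$. But $g\in\Sigma_N$. If $a$ is a unit, then $S_{[a]}=S$ and $g$ is a zero divisor on $S_g/S$. So Theorem~\ref{thm:generic} can only hold with $p\mid a$; then $g\in W_a$, and the localization discards the prime $(g)$.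
\end{example}

Such primes are handled by the following proposition, proved in Section~\ref{sec:complete} independently of Theorem~\ref{thm:generic}.

\begin{proposition}\label{prop:complete}
Theorem~\ref{thm:main} holds if $S=R[[x]]$ and $R$ is a complete local ring of dimension $1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:generic} and Proposition~\ref{prop:complete}]
Put $H=H^i(M)$. As $\dim R\le1$, every prime of $R$ is maximal or is one of the finitely many nonmaximal minimal primes $N_1,\dots,N_r$. For each $j$, Theorem~\ref{thm:generic}(iii) gives $a_j\notin N_j$ such that $H_{[a_j]}$ has finitely many associated primes. Thus only finitely many $P\in\operatorname{Ass}_SH$ are disjoint from $W_{a_j}$ for some $j$; call such $P$ \emph{visible}. Let $\mathcal E$ be the set of maximal ideals that are minimal primes or contain $N_j+a_jR$ for some $j$. It is finite, because $R/N_j$ is a one-dimensional domain and so $R/(N_j+a_jR)$ is Artinian. If $\mathfrak m\notin\mathcal E$ is maximal, it contains some $N_j$; then $a_j\notin\mathfrak m$, and an element of $R$ that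 is a unit in $R_{a_j}$ is not in $\mathfrak m$.

\emph{Polynomial case.} Here $W_{a_j}\subseteq R\setminus N_j$. If $P\cap R=N_j$, then $P$ is visible. If $P\cap R=\mathfrak m\notin\mathcal E$, choose $j$ as above; then $W_{a_j}\cap\mathfrak m=\varnothing$ and $P$ is visible. The remaining $P\in\operatorname{Ass}_SH$ have $P\cap R\in\mathcal E$, and there are finitely many by Proposition~\ref{prop:closed}.

\emph{Power series case.} Since $(x)$ lies in the Jacobson radical of $S$, each $P$ is contained in $\mathfrak M=(\mathfrak m,x)$ for some maximal ideal $\mathfrak m$ of $R$. If $\mathfrak m\notin\mathcal E$, choose $j$ as above; for $g\in W_{a_j}$ we have $g_0\notin\mathfrak m$, so $g\notin\mathfrak M$, and $P$ is visible. It remains to show, for each $\mathfrak m\in\mathcal E$, that only finitely many $P\in\operatorname{Ass}_SH$ lie in $\mathfrak M$. If $\mathfrak m$ is a minimal prime, $P\cap R\subseteq\mathfrak m$ forces $P\cap R=\mathfrak m$, and Proposition~\ref{prop:closed} applies. Otherwise let $\hat R$ be the completion of $R_{\mathfrak m}$, of dimension $1$. The rings $S_{\mathfrak M}$ and $\hat R[[x]]$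 have the same quotients $R[x]/(\mathfrak m,x)^e$ by powers of their maximal ideals, so $\hat R[[x]]$ is the completion of $S_{\mathfrak M}$ and is faithfully flat over it. The module $\hat R[[x]]\otimes_SH=H^i_J\big(\hat R[[x]]\otimes_{\hat R}(\hat R\otimes_RM)\big)$ has finitely many associated primes by Proposition~\ref{prop:complete}. By Lemma~\ref{lem:ass}(b) so does $H_{\mathfrak M}$.
\end{proof}

\begin{remark}
The hypothesis $\dim R\le1$ enters four times: in Proposition~\ref{prop:closed}, in hypothesis (iii) of Theorem~\ref{thm:generic}, in Proposition~\ref{prop:complete}, and in the finiteness of $\mathcal E$. The last point shows what the method lacks in higher dimension: Theorem~\ref{thm:generic} says nothing about primes lying over $V(a)$, which is then no longer a finite set of closed points.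
\end{remark}

\section{Good modules near a minimal prime}\label{sec:good}

In Sections~\ref{sec:good}--\ref{sec:char0}, $R$ is any Noetherian ring and $N$ is a minimal prime. Put
\[
\Sigma=\Sigma_N,\quad A=R_N,\quad N_A=NA,\quad R_0=R/N,\quad K=\operatorname{Frac}R_0=A/N_A,\quad S_0=S/NS=R_0\{x\}.
\]
The ring $A$ is Artinian local and $S_0$ is a domain. We work with a variable element $a\in R\setminus N$. \emph{After shrinking} means: after replacing $a$ by $aa'$ for a suitable $a'\notin N$; we do this finitely often. Put
\[
R_{0,a}=(R_0)_a,\qquad U=(S_0)_{[a]},\qquad O=\Sigma^{-1}S_0,\qquad\Omega_A=A\{x\},\qquad\Omega=K\{x\}=\Omega_A/N_A\Omega_A .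
\]
The ring $U$ is a Noetherian domain depending on $a$, and $O$ is the directed union of the rings $U$. In the polynomial case $U=R_{0,a}[x]$, $\Sigma^{-1}S=\Omega_A$ and $O=\Omega$.

\begin{lemma}\label{lem:rings}
In the power series case, $S_{[a]}/(x)^m=R_a[x]/(x)^m$ and $U/(x)^m=R_{0,a}[x]/(x)^m$, and $(x)$ lies in the Jacobson radicals of $S_{[a]}$ and $U$. In both cases $\Sigma^{-1}S\to\Omega_A$ and $O\to\Omega$ are faithfully flat, and $\Omega_A\otimes_SQ=\Omega\otimes_{S_0}Q$ for an $S_0$-module $Q$.
\end{lemma}

\begin{proof}
Consider the power series case. We have $a\in W_a$, and an element of $W_a$ is a unit plus a nilpotent in $R_a[x]/(x)^m$; this gives the quotients. If $w\in W_a$ and $v\in(x)S$, then $w+v\in W_a$, so $1+v/w$ is a unit. The ring $\Sigma^{-1}S$ is the localization of $S$ at the prime $(N,x)$, and $\Sigma^{-1}S/(x)^m=A[x]/(x)^m$. So $\Omega_A$ is the $(x)$-adic completion of the local ring $\Sigma^{-1}S$, and likewise $\Omega$ is that of $O$. The last claim holds because $\Omega_A\otimes_SS_0=\Omega$.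
\end{proof}

An $S$-module is \emph{$\Sigma$-torsion-free} if every $g\in\Sigma$ is a nonzerodivisor on it. This property passes to submodules, extensions, filtered direct limits and localizations; in particular it persists under shrinking. Its use is that it lets us test equalities at the generic point:
\begin{equation}\label{eq:inject}
\text{if $Q$ is $\Sigma$-torsion-free, then $Q\to\Sigma^{-1}Q\to\Omega_A\otimes_SQ$ is injective.}
\end{equation}
The second assertion of Theorem~\ref{thm:generic} follows from the first.

\begin{lemma}\label{lem:tffinite}
If $M$ is finitely generated and $H^i(M)_{[a]}$ is $\Sigma$-torsion-free, then $\operatorname{Ass}_{S_{[a]}}H^i(M)_{[a]}$ is finite.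
\end{lemma}

\begin{proof}
The associated primes are disjoint from $\Sigma$, so they correspond to those of $\Sigma^{-1}H^i(M)$. By Lemma~\ref{lem:ass}(b) the latter are contractions of associated primes of $\Omega_A\otimes_SH^i(M)=H^i_J(\Omega_A\otimes_AM_N)$, and these are finite in number by Corollary~\ref{cor:artinian} for the ring $A$.
\end{proof}

Recall \emph{generic freeness} \cite[24.1]{Mat}: if $R_1$ is a Noetherian domain and $Q$ is a finitely generated module over a finitely generated $R_1$-algebra, then $Q_{a'}$ is free over $(R_1)_{a'}$ for some $0\ne a'\in R_1$. In the power series case $U$ is not finitely generated over $R_{0,a}$, but its associated graded ring is. This suggests the following definition. We write $x^mQ$ for $(x)^mQ$ and $\operatorname{gr}_xQ=\bigoplus_mx^mQ/x^{m+1}Q$.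

\begin{definition}
A finitely generated $U$-module $Q$ is \emph{good} if $Q$ (polynomial case), respectively $\operatorname{gr}_xQ$ (power series case), is free over $R_{0,a}$.
\end{definition}

If $Q$ is good in the power series case, each $x^mQ/x^{m+1}Q$ is projective over $R_{0,a}$, and then so is each $Q/x^mQ$, by induction on $m$.

\begin{lemma}\label{lem:good}
\begin{itemize}
\item[(a)] A finitely generated $U$-module becomes good after shrinking, and goodness persists under shrinking.
\item[(b)] A good module is $\Sigma$-torsion-free and flat over $R_0$.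
\end{itemize}
\end{lemma}

\begin{proof}
(a) In the polynomial case $Q_{[aa']}=Q_{a'}$; apply generic freeness over $R_{0,a}$. In the power series case elements of $W_{aa'}$ act on $\operatorname{gr}_xQ$ through their constant terms, so $\operatorname{gr}_x(Q_{[aa']})=(\operatorname{gr}_xQ)_{a'}$; apply generic freeness to the finitely generated module $\operatorname{gr}_xQ$ over $\operatorname{gr}_xU=R_{0,a}[x]$.

(b) In the polynomial case $Q$ is free over the domain $R_{0,a}$, on which elements of $\Sigma=R\setminus N$ are nonzerodivisors. Consider the power series case. Let $0\ne u\in Q$ and $g\in\Sigma$. As $Q$ is $(x)$-adically separated, $u\in x^mQ\setminus x^{m+1}Q$ for some $m$. Then $gu\equiv g_0u\not\equiv0$ modulo $x^{m+1}Q$, because $g_0\ne0$ in $R_0$ and $x^mQ/x^{m+1}Q$ is projective over $R_{0,a}$. For flatness let $I$ be an ideal of $R_{0,a}$ and let $z$ be in the kernel of $I\otimes_{R_{0,a}}Q\to Q$. Since $Q/x^mQ$ is projective, $I\otimes Q/x^mQ\to Q/x^mQ$ is injective, so $z\in x^m(I\otimes Q)$ for all $m$. The $U$-module $I\otimes Q$ is finitely generated, hence separated, and $z=0$.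
\end{proof}

\section{Generic torsion-freeness in characteristic $p$}\label{sec:charp}

In this section $\operatorname{char}K=p>0$, and we prove Theorem~\ref{thm:generic} under hypothesis (i). The rings $R_0$, $S_0$, $U$, $\Omega$ have characteristic $p$; the rings $R$ and $A$ need not.

\subsection{Frobenius and good modules}

For a ring endomorphism $\psi$ of $U$ let ${}^\psi U$ be $U$ viewed as a $U$-module via $\psi$, and let $\psi^*Q=U\otimes_{\psi,U}Q$. Let $F$ be the Frobenius of $U$ and $q=p^r$. An additive map $\theta\colon Q\to Q'$ is \emph{$F^r$-semilinear} if $\theta(uz)=u^q\theta(z)$; its \emph{linearization} is the $U$-linear map $F^{r*}Q\to Q'$, $u\otimes z\mapsto u\theta(z)$.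

In the proof of Lemma~\ref{lem:koszulgen} the $q$-th stage was the Frobenius pullback of the first, because Frobenius was flat. On $U$ it need not be flat, and torsion-freeness alone is not preserved.

\begin{example}
Let $R_0=\mathbb F_p[t^2,t^3]$ and $\mathfrak m=(t^2,t^3)$. Every relation $ut^2+vt^3=0$ with $u,v\in R_0$ has $u,v\in\mathfrak m$, since $R_0$ has no element with a linear term. So $F^*\mathfrak m$ is the quotient of $R_0^2$ by vectors $(u^p,v^p)$ with entries in $\mathfrak m$, and the class of $(t^p,-1)$ is nonzero. It is killed by $t^{2p}$, because $(t^3,-t^2)$ is a relation. Thus $\mathfrak m$ is torsion-free and $F^*\mathfrak m$ is not.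
\end{example}

Goodness is the remedy. Frobenius factors into a map on the variables, which is free, and a map on the coefficients, which is harmless on modules that are free over the coefficients.

\begin{lemma}\label{lem:frob}
Let $Q$ be good. For all $r\ge0$, $\operatorname{Tor}_1^U(Q,{}^{F^r}U)=0$ and $F^{r*}Q$ is $\Sigma$-torsion-free.
\end{lemma}

\begin{proof}
On $S_0$ write $F^r=\Phi\sigma$, where $\sigma$ raises coefficients to the $q$-th power and fixes $x$, and $\Phi$ is the $R_0$-linear map with $x_i\mapsto x_i^q$. Both preserve the image $\overline W_a$ of $W_a$ in $S_0$: for $g=\sum g_\alpha x^\alpha\in W_a$ the elements $\sum g_\alpha^qx^\alpha$ and $\sum g_\alpha x^{q\alpha}$ are in $W_a$. So $\sigma$ and $\Phi$ act on $U$, and $F^{r*}=\Phi^*\sigma^*$. The module ${}^\Phi S_0$ is free on the monomials with exponents less than $q$. As $\Phi(\overline W_a)\subseteq\overline W_a$ and $g^q=\Phi(\sigma(g))\in\Phi(\overline W_a)$ for $g\in\overline W_a$, we have $U=\Phi(\overline W_a)^{-1}S_0$, so ${}^\Phi U$ is free over $U$ on the same monomials.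

We claim that $\operatorname{Tor}_1^U(Q,{}^\sigma U)=0$ and that $\sigma^*Q$ is good. This implies the lemma. Indeed, $\Phi^*$ is exact, so $\operatorname{Tor}_1^U(Q,{}^{F^r}U)=\Phi^*\operatorname{Tor}_1^U(Q,{}^\sigma U)=0$. As a module via $\Phi$, $F^{r*}Q$ is a direct sum of copies of $\sigma^*Q$, which is $\Sigma$-torsion-free by Lemma~\ref{lem:good}. For $g\in\Sigma$ the element $\sigma(g)$ lies in the image of $\Sigma$, since its constant term $g_0^q$ is nonzero in $R_0$; so $g^q=\Phi(\sigma(g))$, and hence $g$, is a nonzerodivisor on $F^{r*}Q$.

Let $\rho$ denote the functor $R_{0,a}\otimes_{F^r,R_{0,a}}-$ on $R_{0,a}$-modules. It preserves free modules and split exact sequences.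

\emph{Polynomial case.} The map $\sigma$ on $U=R_{0,a}[x]$ is the base change of $F^r\colon R_{0,a}\to R_{0,a}$ along the flat map $R_{0,a}\to U$. So $\sigma^*Q=\rho(Q)$ is free over $R_{0,a}$, and $\operatorname{Tor}_1^U(Q,{}^\sigma U)=\operatorname{Tor}_1^{R_{0,a}}(Q,{}^{F^r}R_{0,a})=0$.

\emph{Power series case.} Since $\sigma$ fixes $x$, for a module $Y$ over $U/(x)^m=R_{0,a}[x]/(x)^m$ we have $\sigma^*Y=\rho(Y)$, and $\sigma^*Q/x^m\sigma^*Q=\sigma^*(Q/x^mQ)$. The sequences $0\to x^mQ/x^{m+1}Q\to Q/x^{m+1}Q\to Q/x^mQ\to0$ split over $R_{0,a}$, so they stay exact under $\sigma^*$. Hence $\operatorname{gr}_x\sigma^*Q=\rho(\operatorname{gr}_xQ)$ is free, and $\sigma^*Q$ is good. For the vanishing of $\operatorname{Tor}_1$ let $0\to Q_1\to G\to Q\to0$ be exact with $G$ finite free, and let $z\in\ker(\sigma^*Q_1\to\sigma^*G)$. The sequence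
\[
0\to Q_1/(Q_1\cap x^mG)\to G/x^mG\to Q/x^mQ\to0
\]
splits over $R_{0,a}$, so it stays exact under $\sigma^*$. Therefore $z$ maps to $0$ in $\sigma^*\big(Q_1/(Q_1\cap x^mG)\big)$, that is, $z$ lies in the image of $\sigma^*(Q_1\cap x^mG)$. By the Artin--Rees lemma there is $m_0$ with $Q_1\cap x^mG\subseteq x^{m-m_0}Q_1$ for all $m\ge m_0$, so $z\in x^{m-m_0}\sigma^*Q_1$ for all such $m$. The module $\sigma^*Q_1$ is finitely generated, hence separated, and $z=0$.
\end{proof}

\begin{lemma}\label{lem:frobcoh}
Let $E'\xrightarrow{d'}E\xrightarrow{d}E''$ be a complex of finitely generated $U$-modules such that $\operatorname{im}d$ and $\operatorname{coker}d$ are good. Then $F^{r*}(\ker d/\operatorname{im}d')=\ker(F^{r*}d)/\operatorname{im}(F^{r*}d')$ for all $r\ge0$.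
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:frob} for $\operatorname{coker}d$, the map $F^{r*}\operatorname{im}d\to F^{r*}E''$ is injective. By Lemma~\ref{lem:frob} for $\operatorname{im}d$, the sequence $0\to F^{r*}\ker d\to F^{r*}E\to F^{r*}\operatorname{im}d\to0$ is exact. So $F^{r*}\ker d=\ker(F^{r*}d)$, and by right exactness $F^{r*}(\ker d/\operatorname{im}d')$ is the cokernel of $F^{r*}E'\to F^{r*}\ker d$.
\end{proof}

\begin{lemma}\label{lem:firstpage}
Fix $\ell\ge0$. After shrinking, all $H^i(f^{p^\ell};U)$ are good, and for all $r\ge0$ the $F^r$-semilinear map $H^i(f^{p^\ell};U)\to H^i(f^{p^{\ell+r}};U)$ induced by raising coordinates to the $p^r$-th power has bijective linearization.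
\end{lemma}

\begin{proof}
The linearization on complexes is $F^{r*}K(f^{p^\ell};U)=K(f^{p^{\ell+r}};U)$. Shrink so that the cohomology modules and the images and cokernels of the differentials of the single complex $K(f^{p^\ell};U)$ are good, and apply Lemma~\ref{lem:frobcoh}.
\end{proof}

This already proves Theorem~\ref{thm:generic}(i) for $M=R_0$: by Lemmas~\ref{lem:firstpage} and~\ref{lem:frob} all $H^i(f^{p^r};U)$ are $\Sigma$-torsion-free, and $H^i(R_0)_{[a]}$ is their direct limit. The restriction to the stages $p^r$ is the point. For $R=\mathbb F_p[t]$ with $p$ odd, $S=R[x,y]$ and $f=(x,y,x+ty)$, the top cohomology of the second stage is $S/(x^2,y^2,txy)$, which has $t$-torsion, while that of the $q$-th stage is $S/(x^q,y^q)$, which is free over $R$.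

A general $M$ is filtered, after shrinking, with quotients $R_{0,a}$. The long exact sequences then present $H^i(M)_{[a]}$ through kernels and \emph{cokernels} of connecting maps, and a cokernel of a map of $\Sigma$-torsion-free modules can have torsion. If $A$ contains a field, the connecting maps vanish by the argument of Section~\ref{ss:generalM}. If $pA\neq0$ that argument is not available. Instead we consider the spectral sequence of the filtration at each stage $p^{\ell+r}$, and show that each of its pages is the Frobenius pullback of the corresponding page for $r=0$. For this, Frobenius must commute with the higher differentials, although there is no Frobenius on $S_{[a]}\otimes_RM$. The way out is to construct such a map at the generic point, where the Cohen structure theorem is available, and to bring the commutation relations back by \eqref{eq:inject}.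

\subsection{A flag defined over $\mathbb Z$}\label{ss:flag}

We recall Cohen's structure theory \cite[28.3, 29.1, 29.2]{Mat}. A complete local ring containing a field has a coefficient field, that is, a subfield mapping isomorphically onto the residue field. For each field $k$ of characteristic $p$ there is a complete discrete valuation ring $\Lambda$ with uniformizer $p$ and residue field $k$. For such $\Lambda$ and a complete local ring $B$ with residue field $k_B$, every field map $k\to k_B$ is induced by a local map $\Lambda\to B$.

Let $V=M_N$. If $V=0$, then $M_a=0$ after shrinking and there is nothing to prove; assume $V\ne0$. Choose $\nu\ge1$ with $p^\nu A=0$, choose $\Lambda$ with residue field $K$ and a local map $\Lambda\to A$ inducing the identity on $K$, and put $C=\Lambda/p^\nu\Lambda$. Then $A$ is a $C$-algebra. The simple $A$-module $K$ is simple over $C$, so $A$ and $V$ have finite length over $C$. We want to write $V=C\otimes_{\mathbb Z}V_{\mathbb Z}$, so that an endomorphism of $C$ acts on $V$, and we need a composition series that consists of $A$-submodules, so that it spreads out to $M_a$, and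 at the same time comes from $V_{\mathbb Z}$, so that the endomorphism respects it.

\begin{lemma}\label{lem:flag}
There are $A$-submodules $V=V^0\supset V^1\supset\dots\supset V^L=0$, elements $e_j\in V^j$ with $V^j/V^{j+1}=K\bar e_j\cong K$, and a decomposition $V=\bigoplus_tCw_t$ with $Cw_t\cong C/p^{n_t}$, such that $e_0,\dots,e_{L-1}$ are the elements $p^mw_t$, $0\le m<n_t$, each listed once.
\end{lemma}

For example, if $C=\mathbb Z/p^2$ and $V=A=C[\eta]/(\eta^2-p)$, take $w_0=1$, $w_1=\eta$ and the flag $A\supset\eta A\supset pA\supset p\eta A\supset0$, with $e_0,\dots,e_3=1,\eta,p,p\eta$.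

\begin{proof}
Let $V[p^b]=\{v\in V:p^bv=0\}$ and $Y_b=p^{b-1}V[p^b]$ for $b\geq1$. An element of $Y_{b+1}$ has the form $p^{b-1}(pv)$ with $pv\in V[p^b]$, so $V[p]=Y_1\supseteq Y_2\supseteq\dots\supseteq Y_{\nu+1}=0$. Refine this chain of $A$-submodules to a composition series $V[p]=Q^0\supset\dots\supset Q^h=0$ with $Y_b=Q^{j_b}$. For $0\le t<h$ choose $z_t\in Q^t\setminus Q^{t+1}$, let $n_t$ be maximal with $Q^t\subseteq Y_{n_t}$, and write $z_t=p^{n_t-1}w_t$. The module $V[p]$ is a vector space over $C/p=K$, the $Q^t$ are subspaces with one-dimensional successive quotients, and $t\ge j_b\iff Q^t\subseteq Y_b\iff n_t\ge b$. So $Y_b$ has the $K$-basis $\{z_t:n_t\ge b\}$. Also $Cw_t\cong C/p^{n_t}$, because $p^{n_t-1}w_t=z_t\ne0$ and $pz_t=0$.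

The sum $\sum Cw_t$ is direct. In a nontrivial relation each nonzero term is a unit times $p^{m_t}w_t$ with $m_t<n_t$. Multiplying by $p^e$, where $e$ is the maximum of $n_t-1-m_t$ over the nonzero terms, kills the terms where the maximum is not attained and leaves a nontrivial $K$-linear relation among the $z_t$. The sum is all of $V=V[p^\nu]$: if $u\in V[p^b]$, then $p^{b-1}u=\sum_{n_t\ge b}c_tz_t$ with $c_t\in C$, so $u-\sum c_tp^{n_t-b}w_t\in V[p^{b-1}]$, and we use induction on $b$.

For $1\le b\le\nu$ and $j_b\le t\le h$ let $V^{(b,t)}=\{v\in V[p^b]:p^{b-1}v\in Q^t\}$, an $A$-submodule. Then $V^{(b,j_b)}=V[p^b]$ and $V^{(b,h)}=V[p^{b-1}]$, so for $b=\nu,\nu-1,\dots,1$ these modules join up to a chain from $V$ to $0$. For $j_b\le t<h$, multiplication by $p^{b-1}$ embeds $V^{(b,t)}/V^{(b,t+1)}$ into $Q^t/Q^{t+1}\cong K$ and sends the class of $p^{n_t-b}w_t$ to $\bar z_t\ne0$. The steps of the chain are indexed by the pairs $(b,t)$ with $1\le b\le n_t$, and the elements $p^{n_t-b}w_t$ are the $e_j$.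
\end{proof}

Let $V_{\mathbb Z}=\bigoplus_t(\mathbb Z/p^{n_t})w_t\subseteq V$, and let $V^j_{\mathbb Z}$ be the $\mathbb Z$-span of the $e_{j'}$ with $j'\ge j$. Then
\begin{equation}\label{eq:VZ}
V^j=C\otimes_{\mathbb Z}V^j_{\mathbb Z},\qquad V^j_{\mathbb Z}/V^{j+1}_{\mathbb Z}=\mathbb F_p\bar e_j\cong\mathbb F_p .
\end{equation}
Indeed $V=C\otimes_{\mathbb Z}V_{\mathbb Z}$. As $\Lambda$ is flat over $\mathbb Z$, the functor $C\otimes_{\mathbb Z}-=\Lambda\otimes_{\mathbb Z}-$ is exact on $\mathbb Z/p^\nu$-modules; so $C\otimes V_{\mathbb Z}^j$ is the $C$-span of the $e_{j'}$, $j'\ge j$, which is $V^j$ by descending induction on $j$. The group $V^j_{\mathbb Z}/V^{j+1}_{\mathbb Z}$ is generated by $\bar e_j$, and it is nonzero since its tensor product with $C$ is $V^j/V^{j+1}$. Finally $pe_j$ is $0$ or some $e_{j'}$, and $j'>j$ because $pe_j\in V^{j+1}$ while $e_{j'}\notin V^{j'+1}$.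

Now we spread the flag out. The kernel of $M\to M_N$ is finitely generated, so after shrinking $M_a\to V$ is injective. Let $M^j$ be the preimage of $V^j$ in $M_a$; then $(M^j)_N=V^j$, and forming $M^j$ commutes with shrinking. The quotient $M^j/M^{j+1}$ is a nonzero finitely generated $R_{0,a}$-submodule of $K\bar e_j$. Inverting the numerators and denominators of nonzero generators, we get after shrinking
\[
M_a=M^0\supset M^1\supset\dots\supset M^L=0,\qquad M^j/M^{j+1}=R_{0,a}\bar e_j .
\]

\subsection{A lift of Frobenius at the generic point}

Let $\Omega_C=C\{x\}$. Then $\Omega_A=A\otimes_C\Omega_C$, as $A$ is finite over $C$, and the composite $\Omega_C\to\Omega_A\to\Omega$ identifies $\Omega_C/p$ with $\Omega$. Choose a local map $\Lambda\to C$ inducing Frobenius on $K$. It kills $p^\nu$, so it induces $\varphi\colon C\to C$ with $\varphi(c)\equiv c^p$ modulo $p$. Extend $\varphi$ to $\Omega_C$ by $x_i\mapsto x_i^p$; then $\varphi$ induces Frobenius on $\Omega$.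

The $f_m$ live in $\Omega_A$, not in $\Omega_C$, and $\varphi$ is the $p$-th power map only modulo $p$. Both defects disappear at a high enough stage, by the following remark. Let $I$ be an ideal of a ring with $p\in I$, and $j\ge1$. If $u=v+w$ with $w\in I^j$, then $u^p-v^p\in pI^j+I^{jp}\subseteq I^{j+1}$. Hence
\begin{equation}\label{eq:congr}
u\equiv v\bmod I\quad\text{implies}\quad u^{p^e}\equiv v^{p^e}\bmod I^{e+1}.
\end{equation}
Choose $f'_m\in\Omega_C$ with the same image in $\Omega$ as $f_m$, and fix $\ell\ge\nu-1$ with $N_A^{\ell+1}=0$. By \eqref{eq:congr} for $I=N_A\Omega_A$ we have $f_m^{p^\ell}=f_m'^{\,p^\ell}$ in $\Omega_A$. By \eqref{eq:congr} for $I=p\Omega_C$, $u=\varphi(f'_m)$ and $v=f_m'^{\,p}$, we have $\varphi(f_m'^{\,p^e})=f_m'^{\,p^{e+1}}$ for all $e\ge\ell$. Therefore, for all $r\ge0$,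
\begin{equation}\label{eq:phi}
f_m^{p^{\ell+r}}=f_m'^{\,p^{\ell+r}}\ \text{ in }\Omega_A,\qquad\varphi^r\big(f_m'^{\,p^\ell}\big)=f_m'^{\,p^{\ell+r}}\ \text{ in }\Omega_C .
\end{equation}

\subsection{Frobenius on the spectral sequence}

Recall the spectral sequence of a complex $X$ with a filtration by subcomplexes $X=X^0\supseteq\dots\supseteq X^L=0$. It consists of modules $E_s^{j,i}$, $s\ge1$, indexed here by filtration degree $j$ and total degree $i$, with $E_1^{j,i}=H^i(X^j/X^{j+1})$, and differentials $d_s\colon E_s^{j,i}\to E_s^{j+s,i+1}$ with $E_{s+1}=\ker d_s/\operatorname{im}d_s$. The modules $E_L^{j,i}$, $0\le j<L$, are the successive quotients of a finite filtration of $H^i(X)$. The construction commutes with exact functors. A filtered map of complexes induces maps on all pages that commute with $d_s$, the map on $E_{s+1}$ being induced by that on $E_s$; this applies to additive maps, and semilinearity is inherited.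

Let $X_r=K(f^{p^{\ell+r}};S_{[a]})$. By \eqref{eq:limit}, $H^i(M)_{[a]}=\varinjlim_rH^i(X_r\otimes_RM_a)$. Since $X_r$ is flat over $R$, the complexes $X_r\otimes_RM^j$ filter $X_r\otimes_RM_a$, with quotients $K(f^{p^{\ell+r}};U)\bar e_j$. Let $E_s(r)$ be the spectral sequence. Then $E_1^{j,i}(r)=H^i(f^{p^{\ell+r}};U)\bar e_j$, so all terms are finitely generated $U$-modules. Forming $E_s(r)$ commutes with shrinking.

Now apply the flat base change $S_{[a]}\to\Omega_A$. Put $\mathcal K_r=K(f'^{\,p^{\ell+r}};\Omega_C)$. By \eqref{eq:phi} and \eqref{eq:VZ},
\[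
\Omega_A\otimes_{S_{[a]}}(X_r\otimes_RM^j)=K(f^{p^{\ell+r}};\Omega_A)\otimes_AV^j=\mathcal K_r\otimes_CV^j=\mathcal K_r\otimes_{\mathbb Z}V^j_{\mathbb Z}.
\]
So $\widetilde E_s(r)=\Omega\otimes_UE_s(r)$ is the spectral sequence of $\mathcal K_r\otimes_{\mathbb Z}V_{\mathbb Z}$ filtered by the $\mathcal K_r\otimes_{\mathbb Z}V^j_{\mathbb Z}$; it does not change under shrinking. By \eqref{eq:phi}, applying $\varphi^r$ to coordinates is a $\varphi^r$-semilinear map of complexes $\mathcal K_0\to\mathcal K_r$, and its tensor product with the identity of $V_{\mathbb Z}$ is a filtered map. It induces maps $\Theta_s\colon\widetilde E_s(0)\to\widetilde E_s(r)$ commuting with $d_s$. They are $F^r$-semilinear over $\Omega$, because $\Omega_C$ acts on these terms through its quotient $\Omega$, where $\varphi^r$ induces $F^r$. By \eqref{eq:VZ} the $j$-th quotient complex is $\mathcal K_r\otimes_{\mathbb Z}\mathbb F_p\bar e_j=K(f^{p^{\ell+r}};\Omega)\bar e_j$, so $\Theta_1$ is induced by raising coordinates to the $p^r$-th power.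

\begin{lemma}\label{lem:pages}
After shrinking finitely often, independently of $r$, the following hold for $1\le s\le L$. All $E_s^{j,i}(0)$ are good, and for every $r\ge0$ there are $F^r$-semilinear maps $\theta_s\colon E_s(0)\to E_s(r)$, compatible with $\Theta_s$ under $E_s\to\widetilde E_s$, whose linearizations $F^{r*}E_s(0)\to E_s(r)$ are isomorphisms.
\end{lemma}

\begin{proof}
The assertion for a given $s$ persists under shrinking: $\theta_s$ extends by $\theta_s(z/w)=\theta_s(z)/w^{p^r}$, the map $\Theta_s$ obeys the same formula, and $F^{r*}$ commutes with localization. We use induction on $s$. For $s=1$ take the maps of Lemma~\ref{lem:firstpage}.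

Assume the assertion for $s$. By Lemma~\ref{lem:frob}, $E_s(r)\cong F^{r*}E_s(0)$ is $\Sigma$-torsion-free, so $E_s(r)\to\widetilde E_s(r)$ is injective by \eqref{eq:inject}. For $z\in E_s(0)$ with image $\tilde z$, the element $d_s\theta_sz-\theta_sd_sz$ maps to $d_s\Theta_s\tilde z-\Theta_sd_s\tilde z=0$. So $\theta_s$ commutes with $d_s$, and it induces $\theta_{s+1}$ on $E_{s+1}(0)$, compatible with $\Theta_{s+1}$. As the differential of $E_s(r)$ is $U$-linear and commutes with $\theta_s$, it corresponds to $F^{r*}d_s$ under $F^{r*}E_s(0)\cong E_s(r)$. Shrink so that the images and cokernels of $d_s$ on $E_s(0)$ and the terms of $E_{s+1}(0)$ are good; these are finitely many modules, none depending on $r$. By Lemma~\ref{lem:frobcoh} the linearization of $\theta_{s+1}$ is an isomorphism.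
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic} under hypothesis (i)]
By Lemmas~\ref{lem:pages} and~\ref{lem:frob}, $E_L(r)\cong F^{r*}E_L(0)$ is $\Sigma$-torsion-free for all $r$. So $H^i(X_r\otimes_RM_a)$ is an iterated extension of $\Sigma$-torsion-free modules, and the direct limit $H^i(M)_{[a]}$ is $\Sigma$-torsion-free for all $i$. Lemma~\ref{lem:tffinite} gives the finiteness.
\end{proof}

\section{Generic torsion-freeness in characteristic zero}\label{sec:char0}

Hypothesis (ii) forces $\operatorname{char}K=0$, and under (iii) the case $\operatorname{char}K>0$ is covered by (i). So in Sections~\ref{ss:domain} and~\ref{ss:generalM} we assume $\operatorname{char}K=0$ and (ii) or (iii). The plan is to show that $H^i(R_0)_{[a]}\otimes\mathbb Q$ is finitely generated over a Noetherian ring of differential operators, to exclude the primes containing a prime number as in Section~\ref{sec:model}, and then to pass from $R_0$ to $M$.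

\subsection{The functional equation}

Let $k$ be an algebraically closed field of characteristic $0$, let $B=k[y]$ or $k[[y]]$ with $y=(y_1,\dots,y_n)$, let $\mathcal D=D_{B/k}$, generated by $B$ and $\partial_i=\partial/\partial y_i$, and let $0\ne g\in B$. Let $s$ be a variable and $\mathcal M=B_g[s]g^s$ the free $B_g[s]$-module on a symbol $g^s$. It is a $\mathcal D[s]$-module, with $s$ central, via $\partial_i(ug^s)=\big(\partial_i(u)+su\,\partial_i(g)/g\big)g^s$. Write $g^{s+m}=g^mg^s$. The theorem of Bernstein, in the form of \cite{Bjork} and \cite{MN}, says that there are $0\ne b(s)\in k[s]$ and $P(s)\in\mathcal D[s]$ with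
\begin{equation}\label{eq:bfunction}
P(s)g^{s+1}=b(s)g^s .
\end{equation}
Setting $s=-j$ expresses $b(-j)g^{-j}$ through $g^{-j+1}$, so $B_g$ is generated by one negative power of $g$. To use this over $U$ we must divide by the infinitely many values $b(-j)$ after a single shrinking. This is impossible for a general $b\in K[s]$: over $R_0=\mathbb Q[t]$, a factor $s+t$ would require inverting $t-j$ for all large $j$. The next lemma excludes such factors. The idea is that a derivation of $k$ would move a transcendental root of $b$, whereas it preserves the modules that define $b$ up to a shift by one.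

\begin{lemma}\label{lem:rational}
In \eqref{eq:bfunction} one can take $0\ne b\in\mathbb Z[s]$.
\end{lemma}

\begin{proof}
Let $\mathcal L_m=\mathcal D[s]g^{s+m}$ for $m\in\mathbb Z$, so $\mathcal L_{m+1}\subseteq\mathcal L_m$. By \eqref{eq:bfunction} a nonzero polynomial in $s$ kills $\mathcal L_0/\mathcal L_1$; let $b$ be the minimal polynomial of $s$ on $\mathcal L_0/\mathcal L_1$. It suffices to show that every root $\lambda$ of $b$ is algebraic over $\mathbb Q$, for then $b$ divides a nonzero $\tilde b\in\mathbb Z[s]$, and $\tilde b(s)g^s\in\mathcal L_1$.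

The bijection $\theta\colon u(s)g^s\mapsto u(s+1)g^{s+1}$ of $\mathcal M$ is $B$-linear and commutes with $\partial_i$, since $\partial_i\big(u(s+1)g^{s+1}\big)=\big(\partial_iu(s+1)+(s+1)u(s+1)\partial_i(g)/g\big)g^{s+1}$. It satisfies $\theta s=(s+1)\theta$ and $\theta(\mathcal L_m)=\mathcal L_{m+1}$. So $b(s+m)\mathcal L_m\subseteq\mathcal L_{m+1}$ for all $m\in\mathbb Z$. A $k[s]$-module killed by a nonzero polynomial is the direct sum of its generalized eigenspaces, so taking the generalized $\lambda$-eigenspace $(-)_\lambda$ is exact on such modules. Choose $m_0>0$ with $b(\lambda+m)\ne0$ for $|m|\ge m_0$. Then $(\mathcal L_m/\mathcal L_{m+1})_\lambda=0$ for $|m|\ge m_0$, so the natural maps between the modules $(\mathcal L_{-j}/\mathcal L_l)_\lambda$, $j,l\ge m_0$, are isomorphisms. Call this module $E$. It has $(\mathcal L_0/\mathcal L_1)_\lambda\ne0$ as a subquotient. Let $\mu\ge1$ be minimal with $(s-\lambda)^\mu E=0$.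

Let $\delta$ be a derivation of the ring $k$. Extend it coefficientwise to $B$, then to $B_g$, then to $B_g[s]$ by $\delta(s)=0$, and to $\mathcal M$ by $\delta(ug^s)=\big(\delta(u)+su\,\delta(g)/g\big)g^s$. On $\mathcal M$ it commutes with $s$, and $\delta u-u\delta=\delta(u)$ for $u\in B$. It commutes with $\partial_i$: the derivations $\delta$ and $\partial_i$ commute on $B$, hence on $B_g[s]$, and the commutator on $\mathcal M$ is multiplication by $s\big(\delta(\partial_i(g)/g)-\partial_i(\delta(g)/g)\big)=s(\delta\partial_ig-\partial_i\delta g)/g=0$. Since $\delta(g^{s+l})=(s+l)\delta(g)g^{s+l-1}$, we get $\delta\mathcal L_l\subseteq\mathcal L_{l-1}$, and $\delta$ induces an additive map $\mathcal L_{-j}/\mathcal L_l\to\mathcal L_{-j-1}/\mathcal L_{l-1}$. From $\delta\circ(s-\lambda)=(s-\lambda)\circ\delta-\delta(\lambda)$ we obtain by induction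
\[
\delta\circ(s-\lambda)^\mu=(s-\lambda)^\mu\circ\delta-\mu\,\delta(\lambda)(s-\lambda)^{\mu-1}.
\]
Let $j\ge m_0$, $l>m_0$, $u\in(\mathcal L_{-j}/\mathcal L_l)_\lambda=E$, and let $\bar u$ be its image in $(\mathcal L_{-j-1}/\mathcal L_{l-1})_\lambda=E$. As $(s-\lambda)^\mu u=0$, we get $(s-\lambda)^\mu\delta(u)=\mu\,\delta(\lambda)(s-\lambda)^{\mu-1}\bar u$. Multiplying by $s-\lambda$ shows $\delta(u)\in E$; so the left side is $0$, and $\mu\,\delta(\lambda)(s-\lambda)^{\mu-1}\bar u=0$ for all $\bar u\in E$. By minimality of $\mu$, $\delta(\lambda)=0$. If $\lambda$ were transcendental over $\mathbb Q$, we could extend it to a transcendence basis of $k$ and extend $\partial/\partial\lambda$ to the separable algebraic extension $k$, obtaining $\delta(\lambda)=1$.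
\end{proof}

Once $b$ has integer coefficients, \eqref{eq:bfunction} is a linear system in the coefficients of $P$ and descends along faithfully flat maps.

\begin{lemma}\label{lem:descent}
Let $E$ be a Noetherian domain with commuting derivations $\partial_1,\dots,\partial_n$, let $W\subseteq E\setminus\{0\}$ be multiplicative, and let $W^{-1}E\to B$ be a faithfully flat map, with $B$ as above, under which $\partial_i$ is compatible with $\partial/\partial y_i$. For $0\ne g\in E$ there are $h\in W$ and $t_0\ge0$ such that for every localization $E'\subseteq\operatorname{Frac}E$ of $E$ containing $\mathbb Q$ and $1/h$,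
\[
E'_g=\sum_\alpha E'\,\partial^\alpha(g^{-t})\qquad\text{for all }t\ge t_0 .
\]
\end{lemma}

\begin{proof}
Define $q_\alpha\in E[s]$ by $q_0=1$ and $q_{\alpha+\epsilon_i}=g\,\partial_i(q_\alpha)+(s+1-|\alpha|)\,q_\alpha\,\partial_i(g)$, fixing for each $\alpha$ an order of differentiation. By the product rule, $\partial^\alpha g^{s+1}=q_\alpha(s)g^{s+1-|\alpha|}$ in $B_g[s]g^s$, and $\partial^\alpha(g^{m+1})=q_\alpha(m)g^{m+1-|\alpha|}$ in $\operatorname{Frac}E$ for $m\in\mathbb Z$. By Lemma~\ref{lem:rational} there is an equation $\sum_{|\alpha|,l\le d}c_{\alpha l}s^l\partial^\alpha g^{s+1}=b(s)g^s$ with $c_{\alpha l}\in B$ and $0\ne b\in\mathbb Z[s]$. Multiplying by $g^d$ turns it into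
\[
\sum_{|\alpha|,\,l\le d}c_{\alpha l}\,s^lq_\alpha(s)\,g^{d+1-|\alpha|}=b(s)\,g^d\qquad\text{in }B[s].
\]
Comparing powers of $s$ gives a finite linear system over $E$ in the unknowns $c_{\alpha l}$. It is solvable in $B$, hence in $W^{-1}E$, hence in $E_h$ for some $h\in W$. Take a solution in $E_h$, set $s=-j$ and divide by $g^{d+j}$: this gives $b(-j)g^{-j}\in\sum_\alpha E_h\partial^\alpha(g^{-j+1})$. Choose $t_0\ge0$ with $b(-j)\ne0$ for $j>t_0$. For $t\ge t_0$ the $E'$-module $\sum_\alpha E'\partial^\alpha(g^{-t})$ is stable under the $\partial_i$, so by induction it contains $g^{-j}$ for all $j\ge t$.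
\end{proof}

Let $E$ be a Noetherian ring with commuting derivations $\partial_1,\dots,\partial_n$, and let $E\langle\partial\rangle$ be the ring generated by $E$ and commuting symbols $\partial_i$ with $\partial_iu-u\partial_i=\partial_i(u)$. For the filtration by $E\langle\partial\rangle^{\le d}=\sum_{|\alpha|\le d}E\partial^\alpha$ the associated graded ring is a quotient of the polynomial ring $E[\xi_1,\dots,\xi_n]$, so $E\langle\partial\rangle$ is left Noetherian. If $E=W^{-1}S$ and $X$ is a $D$-module, then $W^{-1}X$ is an $E\langle\partial\rangle$-module.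

\begin{lemma}\label{lem:fgass}
A finitely generated $E\langle\partial\rangle$-module $X$ has finitely many associated primes over $E$.
\end{lemma}

\begin{proof}
Let $u_1,\dots,u_m$ generate $X$ and put $X_d=\sum_jE\langle\partial\rangle^{\le d}u_j$. Then $\operatorname{gr}X=\bigoplus_dX_d/X_{d-1}$ is finitely generated over $E[\xi]$, so $\operatorname{Ass}_E(\operatorname{gr}X)$ is finite by Lemma~\ref{lem:ass}(a). A prime in $\operatorname{Ass}_EX$ is associated to some $X_d$, hence to some $X_e/X_{e-1}$ with $e\le d$.
\end{proof}

\subsection{The case $M=R/N$}\label{ss:domain}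

\begin{proposition}\label{prop:domain}
Let $\operatorname{char}K=0$ and assume (ii) or (iii). After shrinking, $H^i(R_0)_{[a]}$ is $\Sigma$-torsion-free for all $i$.
\end{proposition}

\begin{proof}
Write $\mathcal H^i(-)=H^i(-)_{[a]}$; only $0\le i\le c$ matter. We must arrange that no $P\in\operatorname{Ass}_{S_{[a]}}\mathcal H^i(R_0)$ meets $\Sigma$. Shrinking only removes associated primes.

\emph{Step 1: primes with $P\cap\mathbb Z=0$.} Let $\bar K$ be an algebraic closure of $K$. The map $O\to\Omega\to\bar K\{x\}$ is faithfully flat by Lemma~\ref{lem:rings} and \eqref{eq:fieldext}. Apply Lemma~\ref{lem:descent} with $E=S_0$ and $W$ the image of $\Sigma$ to each $f_I$ that is nonzero in $S_0$, and shrink so that the elements $h$ are invertible in $U$. With $E'=U\otimes\mathbb Q$ we find that each term $(U\otimes\mathbb Q)_{f_I}$ of $(\check C(f;S)\otimes_RR_0)_{[a]}\otimes\mathbb Q$ is a cyclic module over the left Noetherian ring $(S_{[a]}\otimes\mathbb Q)\langle\partial\rangle$. So $\mathcal H^i(R_0)\otimes\mathbb Q$ is finitely generated over this ring, and by Lemma~\ref{lem:fgass} only finitely many $P$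 have $P\cap\mathbb Z=0$. If such a $P$ contains $g\in\Sigma$, replace $a$ by $ag$ (polynomial case) or $ag_0$ (power series case); then $g\in W_a$ and $P$ disappears. Under (ii) we shrink so that $\mathbb Q\subseteq R_a$; then every $P$ has $P\cap\mathbb Z=0$, and the proof is complete.

\emph{Step 2: primes containing a prime number.} Assume (iii). Let $G=K(f;U)$, with differentials $d^i$, and shrink so that all $G^{i+1}/\operatorname{im}d^i$ are good, hence flat over $R_0$ by Lemma~\ref{lem:good}. We show that now no $P$ contains a prime number. Suppose $p\in P$. The contraction $\mathfrak m$ of $P$ to $R$ contains $N$, which kills $\mathcal H^i(R_0)$, and contains $p\notin N$. Since $\dim R/N\le1$, the prime $\mathfrak m$ is maximal; this is the first use of (iii). Also $a\notin\mathfrak m$, and $\kappa=R/\mathfrak m$ has characteristic $p$. Elements of $W_a$ have constant term outside $\mathfrak m$, so they are invertible in $B_\kappa=\kappa\{x\}=S/\mathfrak mS$. Thus $U\otimes_{R_0}\kappa=B_\kappa$ and $\mathcal H^i(\kappa)=H^i_J(B_\kappa)$.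

The modules $G^{i+1}$ and $G^{i+1}/\operatorname{im}d^i$ are flat over $R_0$, so $\operatorname{im}d^i$ is flat and $\operatorname{im}(d^i)\otimes\kappa\to G^{i+1}\otimes\kappa$ is injective. By right exactness, $\ker(d^i)\otimes\kappa\to G^i\otimes\kappa\to\operatorname{im}(d^i)\otimes\kappa$ is exact in the middle. Hence every cocycle of $G\otimes\kappa=K(f;B_\kappa)$ lifts to a cocycle of $G$. The image of the $D$-linear map $\mathcal H^i(R_0)\to\mathcal H^i(\kappa)$ is therefore a $D$-submodule containing the image of $H^i(f;B_\kappa)$. By Lemma~\ref{lem:koszulgen},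
\begin{equation}\label{eq:onto}
\mathcal H^i(R_0)\to\mathcal H^i(\kappa)\quad\text{is onto for all }i .
\end{equation}

Over $\mathbb Z$ we would be done, because there $\kappa=R_0/p$. In general $\mathcal R=(R_0)_{\mathfrak m}$ is a one-dimensional local domain, possibly singular, and we must pass from $\kappa$ to $\mathcal R/p$, which has finite length; this is the second use of (iii). For an $\mathcal R$-module $Y$ there is a natural map $\beta_Y\colon\mathcal H^i(\mathcal R)\otimes_{\mathcal R}Y\to\mathcal H^i(Y)$, sending $u\otimes y$ to the image of $u$ under the map induced by $\mathcal R\to Y$, $1\mapsto y$. We claim that $\beta_Y$ is onto if $Y$ has finite length. For $Y=\kappa$ this is \eqref{eq:onto}. Let $0\to Y'\to Y\to\kappa\to0$ be exact and $z\in\mathcal H^i(Y)$. Since $\mathcal H^i(\mathcal R)\otimes Y\to\mathcal H^i(\mathcal R)\otimes\kappa\to\mathcal H^i(\kappa)$ is onto, there is $w$ such that $z-\beta_Y(w)$ maps to $0$ in $\mathcal H^i(\kappa)$. Then $z-\beta_Y(w)$ comes from $\mathcal H^i(Y')$, which is the image of $\beta_{Y'}$ by induction on length; so $z$ is in the image of $\beta_Y$.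

For $Y=\mathcal R/p$ the claim says that $\mathcal H^{i-1}(\mathcal R)\to\mathcal H^{i-1}(\mathcal R/p)$ is onto for all $i$. By the long exact sequence of $0\to\mathcal R\xrightarrow{p}\mathcal R\to\mathcal R/p\to0$, the element $p$ is a nonzerodivisor on $\mathcal H^i(\mathcal R)=\mathcal H^i(R_0)_{\mathfrak m}$. But $P$ is disjoint from $R\setminus\mathfrak m$, so it is associated to this module, and $p\in P$. This is a contradiction.
\end{proof}

\subsection{General modules}\label{ss:generalM}

\begin{proof}[Proof of Theorem~\ref{thm:generic} for $\operatorname{char}K=0$]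
Shrink as in Proposition~\ref{prop:domain}. Take a filtration of $M$ with quotients $R/\mathfrak q$, $\mathfrak q$ prime. If $\mathfrak q\ne N$, then $\mathfrak q\not\subseteq N$ by minimality of $N$, and $R/\mathfrak q$ vanishes after shrinking. So we may assume $M_a=M^0\supset\dots\supset M^L=0$ with $M^j/M^{j+1}\cong R_{0,a}$. We show by descending induction on $j$ that $H^i(M^j)_{[a]}$ is $\Sigma$-torsion-free for all $i$. It suffices that the connecting maps $\delta^i\colon H^i(R_0)_{[a]}\to H^{i+1}(M^{j+1})_{[a]}$ vanish for all $i$, for then
\[
0\to H^i(M^{j+1})_{[a]}\to H^i(M^j)_{[a]}\to H^i(R_0)_{[a]}\to0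
\]
is exact with $\Sigma$-torsion-free ends. The target of $\delta^i$ is $\Sigma$-torsion-free by induction, so by \eqref{eq:inject} it suffices that $\delta^i$ vanishes after the flat base change to $\Omega_A$. There it becomes the connecting map of the functors $V\mapsto H^i_J(\Omega_A\otimes_AV)$ for the sequence $0\to(M^{j+1})_N\to(M^j)_N\to K\to0$. We show that these functors are exact on $A$-modules; then the map preceding the connecting map is onto, and the connecting map is zero.

Nonzero integers are not in $N$, so $\mathbb Q\subseteq A$, and the Artinian local ring $A$ has a coefficient field, which we identify with $K$. Then $A$ is finite over $K$ and $\Omega_A=A\otimes_K\Omega$, so $\Omega$ is also a subring of $\Omega_A$. Let $f'_m$ be the element of this subring congruent to $f_m$ modulo $N_A\Omega_A$; then $f_m-f'_m$ is nilpotent. By change of generators, naturally in $V$,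
\[
H^i_J(\Omega_A\otimes_AV)\cong H^i\big(\check C(f';\Omega_A)\otimes_AV\big)=H^i\big(\check C(f';\Omega)\otimes_KV\big)=H^i_{(f')}(\Omega)\otimes_KV,
\]
which is exact in $V$. With Lemma~\ref{lem:tffinite} this completes the proof of Theorem~\ref{thm:generic}.
\end{proof}

\section{Power series over a complete local ring}\label{sec:complete}

We prove Proposition~\ref{prop:complete}. Let $R$ be complete local of dimension $1$, $S=R[[x]]$, and $M$ finitely generated. By Proposition~\ref{prop:closed} it remains to treat the primes $P\in\operatorname{Ass}_SH^i(M)$ with $P\cap R=N$, for each of the finitely many minimal primes $N$. These lie in $\operatorname{Ass}_SH^i(M_N)$, and we show that this set is finite. Keep the notation $A=R_N$, $N_A$, $R_0$, $K$. The module $M_N$ has finite length over $A$, but Corollary~\ref{cor:artinian} does not apply, because $S\otimes_RA$ is not $A[[x]]$.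

Completeness allows us to replace $R_0$ by a regular ring. The normalization $\widetilde R$ of the complete local domain $R_0$ is finite over $R_0$ and local; as $\dim R_0=1$, it is a complete discrete valuation ring with fraction field $K$. Let $k$ be its residue field.

\subsection{The case $\operatorname{char}K=p$}

Here $\widetilde R\cong k[[t]]$, and the idea is to count $t$ among the variables, which brings us back to an Artinian base. To do this in the presence of nilpotents we build a subring $R^+$ of $A$ that thickens $\widetilde R$ and is finite both over $R$ and over a power series ring.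

Let $p^\nu A=0$ and let $\bar R$ be the image of $R$ in $A$; it maps onto $R_0\subseteq K=A/N_A$. Lift generators $v_1,\dots,v_h$ of the $R_0$-module $\widetilde R\subseteq K$ to $\tilde v_1,\dots,\tilde v_h\in A$. A monic equation for $v_j$ over $R_0$ lifts to a monic polynomial over $\bar R$ whose value at $\tilde v_j$ lies in $N_A$; a power of this polynomial vanishes at $\tilde v_j$. So $R^+=\bar R[\tilde v_1,\dots,\tilde v_h]\subseteq A$ is finite over $R$, and it maps onto $\widetilde R$ with nilpotent kernel $\mathfrak n=R^+\cap N_A$. Hence $R^+$ is local with residue field $k$, and it is complete, being finite over $R$.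

Let $\Lambda$ be a complete discrete valuation ring with uniformizer $p$ and residue field $k$, and $\Lambda_m=\Lambda/p^m$. By the facts recalled in Section~\ref{ss:flag} and $p^\nu R^+=0$, there is a map $\Lambda_\nu\to R^+$ inducing the identity on $k$. As $p=0$ in $\widetilde R$, the image of $\Lambda_\nu$ in $\widetilde R$ is a coefficient field, and $\widetilde R=k[[t]]$ for a uniformizer $t$. Lifting $t$ to $R^+$ gives a map $R^\flat=\Lambda_\nu[[t]]\to R^+$ with $R^\flat/p\cong\widetilde R=R^+/\mathfrak n$. Each $\mathfrak n^j/\mathfrak n^{j+1}$ is finitely generated over $\widetilde R$ and $\mathfrak n$ is nilpotent, so $R^+$ is finite over $R^\flat$. Consequently $R^+[[x]]=R^+\otimes_RS=R^+\otimes_{R^\flat}R^\flat[[x]]$.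

Choose $f'_m\in R^\flat[[x]]$ with the same image in $\widetilde R[[x]]$ as $f_m$. In $R^+[[x]]$ the difference $f_m-f'_m$ lies in $\mathfrak nR^+[[x]]$, so it is nilpotent. Since $M_N$ is an $R^+$-module, change of generators in $R^+[[x]]$ gives
\[
H^i(M_N)=H^i\big(\check C(f;R^+[[x]])\otimes_{R^+}M_N\big)\cong H^i\big(\check C(f';R^+[[x]])\otimes_{R^+}M_N\big)=H^i\big(\check C(f';R^\flat[[x]])\otimes_{R^\flat}M_N\big).
\]
Elements of $R^\flat\setminus pR^\flat$ have nonzero image in $K$, so they are units in $A$. Thus $A$ is an algebra over $C'=(R^\flat)_{(p)}=\Lambda[[t]]_{(p)}/p^\nu$, a quotient of a discrete valuation ring with uniformizer $p$, and the residue field of $C'$ is $\operatorname{Frac}k[[t]]=K$. So $M_N$ has finite length over $C'$ and is a finite direct sum of modules $C'/p^m$, $m\le\nu$. Now $C'/p^m$ is the localization of $\Lambda_m[[t]]$ at $R^\flat\setminus pR^\flat$. Hence, as an $R^\flat[[x]]$-module, $H^i(M_N)$ is a finite direct sum of localizations of the modules $H^i_{(f')}(\Lambda_m[[t,x]])$. These have finitely many associated primes by Corollary~\ref{cor:artinian} for the Artinian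 local ring $\Lambda_m$ and $n+1$ variables. So $\operatorname{Ass}_{R^\flat[[x]]}H^i(M_N)$ is finite. By Lemma~\ref{lem:ass}(a) every associated prime over $R^+[[x]]$ contracts into this set, and a finite ring map has finite fibers on spectra; so $\operatorname{Ass}_{R^+[[x]]}H^i(M_N)$ is finite. By Lemma~\ref{lem:ass}(a) again, $\operatorname{Ass}_SH^i(M_N)$ is finite.

\subsection{The case $\operatorname{char}K=0$}

Now $\widetilde R$ may have mixed characteristic, as in Example~\ref{ex:invisible}, and its uniformizer $\pi$ cannot be treated as a variable. Instead we prove finite generation over a ring of differential operators, by applying Lemma~\ref{lem:descent} at every closed point of the generic fiber.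

Let $S_A=S\otimes_RA$, a localization of $S$, and $S_K=S\otimes_RK$, a quotient of $S_A$. By Lemma~\ref{lem:fgass} it suffices that $H^i(M_N)$ is finitely generated over the left Noetherian ring $S_A\langle\partial\rangle$. By the long exact sequences along a composition series of the $A$-module $M_N$, it suffices that the modules $H^i(K)$ are. These are subquotients of finite sums of modules $(S_K)_g$. So it suffices to show that $(S_K)_g$ is a cyclic $S_K\langle\partial\rangle$-module for $0\ne g\in S_K$. Since $\widetilde R[[x]]=R_0[[x]]\otimes_{R_0}\widetilde R$ and $\widetilde R\otimes_{R_0}K=K=\widetilde R[1/\pi]$, we have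
\[
S_K=\widetilde R[[x]][1/\pi],
\]
a Noetherian domain containing $K$, on which the $\partial_i$ are $K$-linear.

\begin{lemma}\label{lem:closedpoints}
Let $\mathfrak p$ be a maximal ideal of $S_K$, $K'=S_K/\mathfrak p$, and let $\hat O$ be the completion of the local ring $O_{\mathfrak p}=(S_K)_{\mathfrak p}$. Then $K'$ is finite over $K$, and $\hat O=K'[[y_1,\dots,y_n]]$ in such a way that $\partial_i$ is compatible with $\partial/\partial y_i$.
\end{lemma}

\begin{proof}
Let $\mathfrak p'=\mathfrak p\cap\widetilde R[[x]]$ and $\Delta=\widetilde R[[x]]/\mathfrak p'$, a Noetherian local domain with residue field $k$. Here $\pi$ is a nonzero nonunit of $\Delta$, and $\Delta[1/\pi]=K'$ is a field. So all nonzero primes of $\Delta$ contain $\pi$, and the primes of height one are the finitely many primes minimal over $\pi\Delta$, by Krull's principal ideal theorem. If $\dim\Delta\ge2$, prime avoidance gives an element of the maximal ideal outside all primes of height one; it is nonzero, and a prime minimal over it has height one, a contradiction. So $\dim\Delta=1$, and $\Delta/\pi\Delta$ has finite length with residue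 field $k=\widetilde R/\pi$; it is finite over $\widetilde R/\pi$. As $\widetilde R$ is $\pi$-adically complete and $\Delta$ is $\pi$-adically separated, $\Delta$ is finite over $\widetilde R$ \cite[8.4]{Mat}. Hence $K'$ is finite over $K$.

The ring $O_{\mathfrak p}=\widetilde R[[x]]_{\mathfrak p'}$ is a localization of a regular local ring of dimension $n+1$ at a nonmaximal prime, so it is regular of dimension at most $n$. Write $K'=K(l)$ with separable minimal polynomial $\chi$. By Hensel's lemma $l$ lifts to a root of $\chi$ in $\hat O$, which gives a coefficient field $K'\supseteq K$ in $\hat O$. Let $\hat{\mathfrak p}$ be the maximal ideal of $\hat O$. Since $\partial_i(\mathfrak p^m)\subseteq\mathfrak p^{m-1}$, the $\partial_i$ extend to continuous $K$-linear derivations of $\hat O$. They are $K'$-linear, because $0=\partial_i(\chi(l))=\chi'(l)\partial_i(l)$ with $\chi'(l)\in K'^\times$. Let $\lambda_j\in K'$ be the residue of $x_j$ and $y_j=x_j-\lambda_j\in\hat{\mathfrak p}$, so that $\partial_iy_j=\delta_{ij}$. If $\sum l_jy_j\in\hat{\mathfrak p}^2$ with $l_j\in K'$, applying $\partial_i$ gives $l_i\in\hat{\mathfrak p}$,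 so $l_i=0$. Thus the $y_j$ are linearly independent in $\hat{\mathfrak p}/\hat{\mathfrak p}^2$, whose dimension is $\dim\hat O\le n$. So $\dim\hat O=n$, the $y_j$ form a regular system of parameters, and $\hat O=K'[[y]]$. A continuous $K'$-linear derivation is determined by its values on the $y_j$, so $\partial_i=\partial/\partial y_i$.
\end{proof}

Let $0\ne g\in S_K$ and let $\mathfrak p$ be a maximal ideal. With $\overline{K'}$ an algebraic closure of $K'$, the maps $O_{\mathfrak p}\to\hat O\to\overline{K'}[[y]]$ are faithfully flat by \eqref{eq:fieldext}. Lemma~\ref{lem:descent} with $E=S_K$ and $W=S_K\setminus\mathfrak p$ gives $h\notin\mathfrak p$ such that $(S_K)_{hg}=\sum_\alpha(S_K)_h\,\partial^\alpha(g^{-t})$ for all large $t$. The elements $h$ obtained for the various $\mathfrak p$ generate the unit ideal, so finitely many of them, $h_1,\dots,h_e$, do. Choose $t$ valid for all $h_j$, and let $Y=\sum_\alpha S_K\,\partial^\alpha(g^{-t})\subseteq(S_K)_g$. Then $Y_{h_j}=\big((S_K)_g\big)_{h_j}$ for all $j$, so $Y=(S_K)_g$. Thus $(S_K)_g$ is generated by $g^{-t}$ over $S_K\langle\partial\rangle$. This proves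 Proposition~\ref{prop:complete}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Bjork} Bj\"ork, \emph{Rings of Differential Operators} (1979).

\bibitem{Lyu93} Lyubeznik, Invent. Math. 113 (1993).

\bibitem{Lyu97} Lyubeznik, \emph{$F$-modules}, J. reine angew. Math. 491 (1997).

\bibitem{Lyu11} Lyubeznik, \emph{A characteristic-free proof of a basic result on $D$-modules}, J. Pure Appl. Algebra 215 (2011).

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{MN} Mebkhout and Narv\'aez-Macarro (1991).

\bibitem{Quy} Pham Hung Quy, \emph{Some results on local cohomology of polynomial and formal power series rings: the one dimensional case}, arXiv:1507.02363 (2015).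

\end{thebibliography}
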